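# Two Haar-1 sets whose union is not Haar-countable

## 1. Copies of the Cantor set and Haar-countable sets

Throughout, $X$ is an uncountable abelian Polish group, written additively. Examples are $\mathbb R$, $\mathbb R^2$, the circle $\mathbb T=\mathbb R/\mathbb Z$, and $\mathbb Z^\omega$ with the product of the discrete topologies.

**Definition 1 (copy).** A copy of $2^\omega$ in $X$ is a subset of $X$ homeomorphic to $2^\omega$.

*Example.* The middle-thirds Cantor set is a copy of $2^\omega$ in $\mathbb R$, and $\{0,1\}^\omega$ is a copy of $2^\omega$ in $\mathbb Z^\omega$. Every uncountable Polish space contains a copy of $2^\omega$. A nonempty clopen subset of a copy is again a copy, and since the clopen sets form a base of $2^\omega$, every nonempty open subset of a copy contains a copy. In particular such a set is uncountable. We use this constantly.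

**Definition 2 (Haar-countable).** A set $A\subseteq X$ is Haar-countable if there are a Borel set $B\supseteq A$ (a Borel hull of $A$) and a copy $C$ of $2^\omega$ in $X$ such that $(C+x)\cap B$ is countable for all $x\in X$. We call such a $C$ a witness.

*Example.* Every countable set is Haar-countable: take $B=A$ and any $C$. The line $\mathbb R\times\{0\}$ in $\mathbb R^2$ is Haar-countable: take $C=\{0\}\times P$ with $P$ the Cantor set. A translate of $C$ lies on a vertical line, so it meets $\mathbb R\times\{0\}$ in at most one point.

*Non-example.* A nonempty open set $O$ is not Haar-countable. Let $B\supseteq O$ and let $C$ be any copy. Pick $o\in O$ and $c\in C$, and put $x=o-c$. Then $(C+x)\cap O$ is a nonempty open subset of the copy $C+x$, so it is uncountable, and it is contained in $B$.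

**Definition 3 (Haar-1, Haar-$n$, Haar-finite).** A set $A\subseteq X$ is Haar-1 if there are a Borel $B\supseteq A$ and a copy $C$ of $2^\omega$ with $|(C+x)\cap B|\le 1$ for all $x\in X$. Replacing the condition by $|(C+x)\cap B|\le n$ for all $x$, or by "$(C+x)\cap B$ is finite for all $x$", gives the Haar-$n$ sets and the Haar-finite sets.

Clearly Haar-1 implies Haar-$n$, which implies Haar-finite, which implies Haar-countable.

*Example.* The line above is Haar-1. So is the pair of lines $\mathbb R\times\{0,1\}$, but now the witness must be chosen with care. With $C=\{0\}\times P$ and $P$ the middle-thirds Cantor set, both $(0,0)$ and $(0,1)$ lie in $C$, so $C$ meets the pair of lines twice. Replace $P$ by $P\cap[0,\frac13]$, whose diameter is less than $1$: now every translate meets the two lines at most once in total.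

**Definition 4 (ideal).** A family of subsets of $X$ is an ideal if it is closed under taking subsets and under finite unions.

*Example.* The countable subsets of $X$ form an ideal. The subsets with at most one point do not: they are closed under subsets but not under unions.

## 2. Closure of the Haar-countable sets under finite unions

The Haar-countable sets are closed under subsets: the same $B$ and $C$ serve for every subset of $A$. What remains is the union of two sets. The following question comes from Adam Kwela, "Haar-smallest sets", arXiv:1711.09753 (2017).

**Question.** Is the family of all Haar-countable sets an ideal? Precisely: is it an ideal for every uncountable abelian Polish group $X$? If not, exhibit $X$ and Haar-countable $A_1,A_2\subseteq X$ whose union is not Haar-countable.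

The answer is no. We shall prove two theorems. The first settles the question in one group, and the second shows that the family is never an ideal.

**Theorem 1.** In $X=\mathbb Z^\omega\times\mathbb Z^\omega\ (\cong\mathbb Z^\omega)$ there are Borel Haar-1 sets $A_1,A_2$ such that $A_1\cup A_2$ is not Haar-countable.

**Theorem 2.** In every uncountable abelian Polish group $X$ there are Borel Haar-1 sets $A_1,A_2$ such that every copy of $2^\omega$ in $X$ contains a copy of $2^\omega$ some translate of which lies in $A_1$ or in $A_2$. Hence $A_1\cup A_2$ is not Haar-countable. Consequently no family lying between the Haar-1 sets and the Haar-countable sets (Haar-$n$, Haar-finite, Haar-countable) is an ideal, in any uncountable abelian Polish group.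

## 3. Common witnesses and crossing lines

If one copy $C$ is a witness for both $A_1$ and $A_2$, with hulls $B_1$ and $B_2$, then $(C+x)\cap(B_1\cup B_2)$ is a union of two countable sets, and $A_1\cup A_2$ is Haar-countable. So trouble can come only from sets with incompatible witnesses.

Try the two axes in $\mathbb R^2$. The horizontal axis has the vertical witness $\{0\}\times P$ and the vertical axis has the horizontal witness $P\times\{0\}$. Each of these fails badly for the other axis, since it lies inside it. But the diagonal copy $C=\{(t,t):t\in P\}$ meets, after any translation, each axis in at most one point. So the union of the axes is Haar-2.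

This suggests a positive approach. Given witnesses $C_1$ for $B_1$ and $C_2$ for $B_2$, take a homeomorphism $h:C_1\to C_2$ and test the mixed set $\{c+h(c):c\in C_1\}$, which for the axes is the diagonal. Here is where it stops. To bound the intersection with $B_1$ we must count the $c\in C_1$ with $c+h(c)+x\in B_1$, that is, with $c+\big(x+h(c)\big)\in B_1$. The hypothesis on $C_1$ controls one fixed translate $C_1+x'$ at a time, but here the translation vector $x+h(c)$ changes with $c$. For the axes it happens that adding $h(c)$, a horizontal vector, does not move the horizontal axis. For a general $B_1$ the hypothesis says nothing.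

So look at what a counterexample in $Y\times Y$ could look like. Let $A_1$ meet every vertical fiber $\{y\}\times Y$ in at most one point, and let $A_2$ meet every horizontal fiber in at most one point. Both are Haar-1, if they are Borel, with witnesses in the vertical and in the horizontal direction. We want the union to absorb, after a translation, an uncountable part of every copy $C$. The set $A_1$ can absorb only sets on which the first projection is injective, and $A_2$ only sets on which the second projection is injective. A copy such as $P\times P$ is of neither kind. But it contains $P\times\{p\}$, which is of the first kind, and absorbing a sub-copy is enough. The next section shows that a suitable sub-copy always exists.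

## 4. Compact sets as points, and a dichotomy for closed relations

For a Polish space $Z$, let $K(Z)$ be the space of nonempty compact subsets of $Z$ with the Vietoris topology. It is Polish, and the Hausdorff metric of any compatible metric on $Z$ induces its topology. We use these facts.

* (F1) If $O\subseteq Z$ is open, then $\{T\in K(Z):T\subseteq O\}$ is open. The set $\{(T,t):t\in T\}$ is closed in $K(Z)\times Z$.
* (F2) If $M\subseteq Z\times Z$ is closed, then $\{T\in K(Z):\exists s,t\in T,\ (s,t)\in M\}$ is closed.
* (F3) Every Polish space admits an injective Borel map into $2^\omega$: send $z$ to the sequence of truth values of $z\in O_n$, where $(O_n)$ is a countable base. We may restrict this map to any Borel subset.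
* (F4) (Lusin–Souslin) If $S$ is a Borel subset of a Polish space and $f$ is an injective Borel map from $S$ into a Polish space, then $f(S)$ is Borel.

Proof of (F2). Let $T_n\to T$ with $s_n,t_n\in T_n$ and $(s_n,t_n)\in M$. The set $T\cup\bigcup_nT_n$ is compact: consider a sequence in it. If infinitely many terms lie in $T$ or in one fixed $T_n$, some subsequence converges there. Otherwise, after passing to a subsequence, the terms are $z_i\in T_{n_i}$ with $n_i\to\infty$. Then there are $w_i\in T$ with $d(z_i,w_i)\to0$, and a convergent subsequence of $(w_i)$ gives one of $(z_i)$. So we may assume $s_n\to s$ and $t_n\to t$. Then $s,t\in T$ by (F1) and $(s,t)\in M$ because $M$ is closed. $\square$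

*Example for (F2).* With $M=\{(s,t):d(s,t)\ge1\}$ the fact says that the compact sets of diameter at least $1$ form a closed set.

**Lemma A.** Let $C$ be a copy of $2^\omega$ and let $R\subseteq C\times C$ be closed, symmetric and contain the diagonal. Then $C$ contains a copy $C'$ of $2^\omega$ such that either $C'\times C'\subseteq R$, or $(p,q)\notin R$ for all distinct $p,q\in C'$.

*Proof.* Suppose first that $U\times U\subseteq R$ for some nonempty open $U\subseteq C$. Let $C'$ be a nonempty clopen subset of $C$ contained in $U$. It is a copy, and $C'\times C'\subseteq R$.

Otherwise every nonempty clopen $U\subseteq C$ contains $p,q$ with $(p,q)\notin R$. Then $p\neq q$, because $R$ contains the diagonal. Since $R$ is closed, there are disjoint clopen $U_0\ni p$ and $U_1\ni q$ inside $U$, of diameter as small as we like, with $(U_0\times U_1)\cap R=\emptyset$. Start with $U_\emptyset=C$ and iterate. We get nonempty clopen sets $U_s$, $s\in2^{<\omega}$, with $\operatorname{diam}U_s\le2^{-|s|}$ for $|s|\ge1$, with $U_{s0},U_{s1}\subseteq U_s$ disjoint, and with $(U_{s0}\times U_{s1})\cap R=\emptyset$. Put $C'=\bigcap_n\bigcup_{|s|=n}U_s$. For $y\in2^\omega$ the sets $U_{y|n}$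 are nonempty, compact and decreasing with diameters tending to $0$, so they share exactly one point. The map sending $y$ to this point is continuous. It is injective because $U_{s0}\cap U_{s1}=\emptyset$. It is onto $C'$, because for each $n$ a point of $C'$ lies in exactly one $U_s$ with $|s|=n$, and these $s$ extend one another. A continuous bijection from a compact space to a Hausdorff space is a homeomorphism, so $C'$ is a copy. If $p\ne q$ are in $C'$ and $s$ is the longest common initial segment of their branches, then one of them lies in $U_{s0}$ and the other in $U_{s1}$. Since $R$ is symmetric, $(p,q)\notin R$. $\square$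

*Example.* In $Y\times Y$ let $R=\{(p,q)\in C^2:\pi_1p=\pi_1q\}$. Lemma A gives a sub-copy $C'$ on which $\pi_1$ is constant or injective. If $\pi_1$ is constant on $C'$, then $\pi_2$ is injective on $C'$. So every copy contains a sub-copy of one of the two kinds that we want to absorb.

## 5. Graphs over a coordinate in $\mathbb Z^\omega\times\mathbb Z^\omega$

Let $Y=\mathbb Z^\omega$ and $X=Y\times Y$ with projections $\pi_1,\pi_2$. Let $\mathcal G$ be the set of $C\in K(X)$ on which $\pi_1$ is injective. We want a Borel set $A_1$ which contains a translate of every $C\in\mathcal G$ and meets each vertical fiber in at most one point. Each $C\in\mathcal G$ alone meets each fiber at most once, so it suffices to translate the sets $C$ so that their first projections become pairwise disjoint.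

For two sets $C,C'$ this is easy. The $0$-th coordinates of $\pi_1(C)$ and $\pi_1(C')$ are bounded, and a shift in that coordinate separates them. Countably many sets are separated in the same way. But $\mathcal G$ has the size of the continuum (it contains all singletons), and one integer coordinate cannot separate that many sets. The idea is to use all coordinates. Give each $C$ a name $r(C)\in\omega^\omega$, and translate $C$ so that the $n$-th coordinate of every point of the first projection shows the $n$-th digit of the name. Then the name, and so $C$ itself, can be read off from any single point. This gives disjointness, and it gives Borelness by Lusin–Souslin.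

**Proof of Theorem 1.**

**Step 1: a partition of $\mathbb Z$ from which digits are read.** Fix a partition $\mathbb Z=\bigsqcup_{v\in\omega}D_v$ in which every $D_v$ contains arbitrarily long intervals of consecutive integers. For instance, list all pairs $(v,\ell)\in\omega^2$ as $(v_i,\ell_i)_{i\in\omega}$, cut $\omega$ into consecutive blocks of lengths $\ell_0+1,\ell_1+1,\dots$, put the $i$-th block into $D_{v_i}$, and put all negative integers into $D_0$. Let $\varphi(m)=v$ iff $m\in D_v$, and define $\Phi:Y\to\omega^\omega$ by $\Phi(y)(n)=\varphi(y(n))$.

**Step 2: names.** To name the members of $\mathcal G$ in a Borel way we need $\mathcal G$ to be Borel. Let $d$ be a compatible metric on $Y$. If $\pi_1$ is not injective on $C$, there are $p\ne q$ in $C$ with $\pi_1p=\pi_1q$, so $\pi_2p\ne\pi_2q$. Hence the complement of $\mathcal G$ is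
$$\bigcup_{m\ge1}\{C:\exists p,q\in C,\ \pi_1p=\pi_1q,\ d(\pi_2p,\pi_2q)\ge 1/m\},$$
which is $F_\sigma$ by (F2). So $\mathcal G$ is Borel, and by (F3) there is an injective Borel map $r:\mathcal G\to\omega^\omega$.

**Step 3: translations that write the name.** For $C\in\mathcal G$ let $k_n(C)=\max\{|\pi_1(c)(n)|:c\in C\}$, which is finite because $C$ is compact. Let $x(C)(n)$ be the first integer $a$, in a fixed enumeration of $\mathbb Z$, such that all integers in $[a-k_n(C),a+k_n(C)]$ lie in $D_{r(C)(n)}$. Such an $a$ exists by the choice of the partition. This defines $x(C)\in Y$. For $c\in C$ the integer $\pi_1(c)(n)+x(C)(n)$ lies in that interval, so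
$$\Phi(\pi_1(c)+x(C))=r(C)\qquad(C\in\mathcal G,\ c\in C).\tag{1}$$

The map $C\mapsto x(C)$ is Borel. Indeed, $\{C:k_n(C)\le m\}$ is the set of $C$ contained in the open set $\{p:|\pi_1(p)(n)|\le m\}$, so it is open by (F1), and $k_n$ is Borel. The digit $r(C)(n)$ is Borel in $C$. The integer $x(C)(n)$ is a function of the pair $(k_n(C),r(C)(n))\in\omega\times\omega$, so it is Borel as well.

**Step 4: $A_1$ is Borel.** Put
$$A_1=\bigcup_{C\in\mathcal G}\big(C+(x(C),0)\big).$$
It is the image of the set $\{(C,c):C\in\mathcal G,\ c\in C\}$, which is Borel by (F1), under the Borel map $(C,c)\mapsto c+(x(C),0)$. By (1) the first coordinate of the image point determines $r(C)$. Since $r$ is injective, this determines $C$, then $x(C)$, and finally $c$. So the map is injective, and $A_1$ is Borel by (F4).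

**Step 5: $A_1$ is Haar-1.** Let $(y,z),(y,z')\in A_1$. By (1) each of the two points comes from a set $C\in\mathcal G$ with $r(C)=\Phi(y)$. This is the same set $C$ for both. So $(y-x(C),z)$ and $(y-x(C),z')$ are in $C$, and $z=z'$ because $\pi_1$ is injective on $C$. Thus $A_1$ meets every $\{y\}\times Y$ in at most one point. Let $P\subseteq Y$ be a copy of $2^\omega$. For $w\in X$ the set $(\{0\}\times P)+w$ lies in a single vertical fiber, so it meets $A_1$ in at most one point. Hence $\{0\}\times P$ is a witness that $A_1$ is Haar-1, with hull $A_1$.

**Step 6: the second set.** Let $A_2$ be the image of $A_1$ under the flip $(y,z)\mapsto(z,y)$. The flip is a homeomorphic automorphism of the group $X$. So $A_2$ is Borel, and it is Haar-1 with witness $P\times\{0\}$.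

**Step 7: the union absorbs part of every copy.** Let $C\subseteq X$ be a copy of $2^\omega$. Apply Lemma A to $R=\{(p,q)\in C^2:\pi_1p=\pi_1q\}$ to get a copy $C'\subseteq C$. If $\pi_1$ is injective on $C'$, then $C'\in\mathcal G$, and $C'+(x(C'),0)\subseteq A_1$. If $\pi_1$ is constant on $C'$, then $\pi_2$ is injective on $C'$, the flip of $C'$ is in $\mathcal G$, a translate of the flip lies in $A_1$, and so a translate of $C'$ lies in $A_2$. In both cases some translate of $C$ meets $A_1\cup A_2$ in an uncountable set. It then meets every Borel hull of $A_1\cup A_2$ in an uncountable set. As $C$ was arbitrary, $A_1\cup A_2$ is not Haar-countable. $\square$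

This answers the Question. The rest of the notes proves Theorem 2.

## 6. Positive measure blocks the same construction in $\mathbb R\times\mathbb R$

Let us repeat the proof with $Y=\mathbb R$ and see where it breaks. The dichotomy and the coding map pose no problem of principle. But Step 3 makes the sets $\pi_1(C)+x(C)$, $C\in\mathcal G$, pairwise disjoint, and for $Y=\mathbb R$ no choice of $x$ whatever can do this. Let $P\subseteq\mathbb R$ be compact of positive Lebesgue measure, and let $C_z=P\times\{z\}$ for $z\in\mathbb R$. Each $C_z$ is in $\mathcal G$, and the sets $\pi_1(C_z)+x(C_z)=P+x(C_z)$ are uncountably many translates of $P$. If they were disjoint, then for some $m$ uncountably many of them would meet $[-m,m]$ in measure more than $1/m$. This is impossible.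

There are three things to repair in a general group.

* The sets to be absorbed must be small. Since absorbing a sub-copy is enough, we shall absorb only *thin* sets: at each scale $\delta_k$ of a fast decreasing sequence, a thin set looks like at most $k+1$ points.
* There are no integer coordinates into which digits can be written independently. The $k$-th digit will be written by a translation $x_k$ of size less than $\varepsilon_k$, and later translations must be too small to spoil it. So we need disjoint open sets $D_0,D_1$ such that any set of at most $n$ points can be moved, by less than a prescribed $\varepsilon$, into either of them with some room to spare.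
* There are no vertical fibers. They are replaced by the translates of two copies $K_1,K_2$ with $(K_1-K_1)\cap(K_2-K_2)=\{0\}$.

Some notation for the rest. Since $X$ is uncountable and separable, it is not discrete. By Birkhoff–Kakutani there is a compatible translation-invariant metric $d$ on $X$. It is complete (Klee, *Invariant metrics in groups*, 1952). Write $|x|=d(x,0)$ and $B(\varepsilon)=\{x:|x|<\varepsilon\}$. Invariance gives $|-x|=d(-x,0)=d(0,x)=|x|$ and $|x+y|\le d(x+y,y)+d(y,0)=|x|+|y|$. Let $E$ be a countable dense subset of $X$.

## 7. Two-colorings of finite groups that no small set escapes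

The second repair is needed for every $n$, and alternating intervals in $\mathbb R$ show what it requires. Let $\eta=\varepsilon/3$, let $D_0$ be the union of the intervals $(2k\eta,(2k+1)\eta)$ and $D_1$ the union of the intervals $((2k+1)\eta,(2k+2)\eta)$, $k\in\mathbb Z$. For a single point $f$ this works: the midpoints of the intervals of $D_j$ are $2\eta$ apart, so a shift of size at most $\eta<\varepsilon$ takes $f$ to such a midpoint, with room $\eta/2$ on both sides. But $F=\{0,\eta\}$ fails: if $x\in D_0$, then $x+\eta\in D_1$, so no translate of $F$ lies in $D_0$. For larger $F$ the pattern of the two colors must be irregular. A random coloring of a finite group achieves this.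

**Lemma B.** For each $n\ge1$ there is $N_0=N_0(n)$ such that every finite abelian group $G$ with $|G|\ge N_0$ has a coloring $c:G\to\{0,1\}$ with the following property: for every nonempty $F\subseteq G$ with $|F|\le n$ and every $j\in\{0,1\}$ there is $g\in G$ with $c\equiv j$ on $F+g$.

*Example.* For $n=2$ and $G=\mathbb Z/7$, give color $0$ to $\{0,1,3\}$ and color $1$ to $\{2,4,5,6\}$. A pair $\{a,b\}$ has a translate of color $j$ iff $a-b$ is a difference of two elements of color $j$. In the first set $1-0=1$, $3-1=2$, $3-0=3$, and in the second $5-4=1$, $4-2=2$, $5-2=3$. With signs, this gives all nonzero elements of $\mathbb Z/7$. So this coloring has the property for $n=2$.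

*Proof.* Take $|G|\ge n$. Then every nonempty $F$ with $|F|\le n$ is contained in a set of size $n$, so it suffices to treat $|F|=n$. Color the elements of $G$ uniformly and independently.

Fix $F$ and $j$. If $F+g$ meets $F+h$, then $f+g=f'+h$ for some $f,f'\in F$, so $g-h\in F-F$. Choose $g_1,g_2,\dots$ greedily so that no later one lies in $g_i+(F-F)$ for an earlier $g_i$. Each chosen element excludes at most $|F-F|\le n^2$ elements of $G$, including itself. So we can choose at least $|G|/n^2$ elements, and their translates of $F$ are pairwise disjoint. Each of these translates is colored constantly $j$ with probability $2^{-n}$, independently of the others. So the probability that no translate of $F$ is constantly $j$ is at most $(1-2^{-n})^{|G|/n^2}$.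

There are at most $2|G|^n$ pairs $(F,j)$. So the probability that some pair fails is at most $2|G|^n(1-2^{-n})^{|G|/n^2}$. This tends to $0$ as $|G|\to\infty$, so it is less than $1$ for $|G|\ge N_0(n)$, and then a good coloring exists. $\square$

## 8. Two open sets into which every $n$-point set can be nudged

**Lemma C.** For all $\varepsilon>0$, $n\ge1$ there are $\delta\in(0,\varepsilon)$ and disjoint open $D_0,D_1\subseteq X$ such that for every nonempty $F\subseteq X$ with $|F|\le n$ and each $j\in\{0,1\}$ there is $x\in E\cap B(\varepsilon)$ with $F+x+B(\delta)\subseteq D_j$.

*Proof.*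

**Reduction.** It suffices to find $x\in B(\varepsilon)$ instead of $x\in E\cap B(\varepsilon)$. For then choose $x'\in E\cap B(\varepsilon)$ with $|x-x'|<\delta/2$. We have $F+x'+B(\delta/2)\subseteq F+x+B(\delta)\subseteq D_j$, so the lemma holds with $\delta/2$ in place of $\delta$.

There are three cases. They differ in where the room for many different positions inside $B(\varepsilon)$ comes from.

**Case 1: $X$ is not locally compact.** Here $B(\varepsilon)$ has room for infinitely many separated positions, and no coloring is needed. The ball $B(\varepsilon)$ is not totally bounded: otherwise its closure would be compact, by completeness, and $X$ would be locally compact. So there is $\delta_0\in(0,\varepsilon)$ such that no finitely many translates of $B(\delta_0)$ cover $B(\varepsilon)$. Enumerate all pairs $(F,j)$ with $F\subseteq E$, $1\le|F|\le n$, $j\in\{0,1\}$, as $(F_i,j_i)_{i\in\omega}$. Choose inductively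
$$u_i\in B(\varepsilon)\setminus\bigcup_{l<i}\ \bigcup_{f\in F_i,\,g\in F_l}\big(g+u_l-f+B(\delta_0)\big),$$
which is possible because finitely many translates of $B(\delta_0)$ are removed. Put
$$D_j=\bigcup_{j_i=j}\big(F_i+u_i+B(\delta_0/2)\big),$$
an open set.

The sets are disjoint. Suppose $z\in D_0\cap D_1$. Then $z=f+u_i+b=g+u_l+b'$ with $f\in F_i$, $g\in F_l$, $b,b'\in B(\delta_0/2)$, $j_i=0$ and $j_l=1$, so $i\ne l$. Hence $|f+u_i-g-u_l|=|b'-b|<\delta_0$. If $l<i$, this says $u_i\in g+u_l-f+B(\delta_0)$, contradicting the choice of $u_i$. If $i<l$, it says $u_l\in f+u_i-g+B(\delta_0)$, contradicting the choice of $u_l$.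

Now let $F$ and $j$ be given. Since $E$ is dense, there is a nonempty $F'\subseteq E$ with $|F'|\le n$ and $F\subseteq F'+B(\delta_0/4)$. Let $(F_i,j_i)=(F',j)$. Then $F+u_i+B(\delta_0/4)\subseteq F'+u_i+B(\delta_0/2)\subseteq D_j$. So $x=u_i$ and $\delta=\delta_0/4$ work.

**Case 2: $X$ is locally compact and totally disconnected.** Here the room is a large finite quotient $U/V$ of a small subgroup $U$. By van Dantzig's theorem the compact open subgroups of $X$ form a neighborhood base at $0$. Let $U\subseteq B(\varepsilon)$ be one. It is infinite, for otherwise $\{0\}$ would be open and $X$ would be discrete. Pick $N_0(n)$ distinct points of $U$ and an open subgroup $V\le U$ containing none of their nonzero differences. The points lie in different cosets of $V$, so $|U/V|\ge N_0(n)$, and $U/V$ is finite because $U$ is compact and $V$ is open. Let $c$ be the coloring of $U/V$ from Lemma B.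

Let $S$ be a set of representatives for $X/U$. For $z\in X$ let $s(z)$ be the element of $S\cap(z+U)$, so $z-s(z)\in U$. Put
$$D_j=\{z\in X:c(z-s(z)+V)=j\}.$$
If $v\in V$, then $s(z+v)=s(z)$, and so $z+v$ gets the same color as $z$. Thus $D_0$ and $D_1$ are unions of cosets of $V$, hence open, and they are disjoint.

Let $F$ and $j$ be given. The set $\{f-s(f)+V:f\in F\}\subseteq U/V$ is nonempty with at most $n$ elements, so there is $u\in U$ with $c\equiv j$ on $\{f-s(f)+V:f\in F\}+(u+V)$. For $f\in F$ and $v\in V$ we have $s(f+u+v)=s(f)$, so the color of $f+u+v$ is $c(f-s(f)+u+V)=j$. Hence $F+u+V\subseteq D_j$. Here $u\in U\subseteq B(\varepsilon)$. Choose $\delta\in(0,\varepsilon)$ with $B(\delta)\subseteq V$; this choice does not depend on $F$ and $j$.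

**Case 3: $X$ is locally compact and not totally disconnected.** Here the room comes from a character that wraps the small ball $B(\varepsilon)$ around the whole circle $\mathbb T=\mathbb R/\mathbb Z$, which we then cut into $N$ arcs. Distance in $\mathbb T$ is the distance of representatives modulo integers.

*Claim: there is a continuous character $\chi:X\to\mathbb T$ with $\chi(B(\varepsilon))=\mathbb T$.* Let $X_0\ne\{0\}$ be the connected component of $0$, a closed subgroup. Characters of a locally compact abelian group separate points, so there is a character $\psi$ of $X$ which is not identically $0$ on $X_0$. Then $\psi(X_0)$ is a connected subgroup of $\mathbb T$ with more than one point. It contains a nondegenerate arc, so, being closed under differences, it contains a neighborhood of $0$, and hence it is all of $\mathbb T$. Since $X_0$ is Polish, the open mapping theorem for Polish groups says that $\psi|_{X_0}$ is open. So there is $\eta>0$ such that $\psi(B(\varepsilon)\cap X_0)$ contains the image of $(-\eta,\eta)$ in $\mathbb T$. Let $m>1/\eta$ be an integer and $\chi=m\psi$. Then $\chi(B(\varepsilon))$ contains the image of $(-m\eta,m\eta)\supseteq(-1,1)$, which is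 $\mathbb T$. This proves the claim.

Let $N\ge N_0(n)$, and let $c$ be a coloring of $\mathbb Z/N$ from Lemma B. For $\theta\in\mathbb T$ with representative $\tilde\theta\in[0,1)$ put $i(\theta)=\lfloor N\tilde\theta\rfloor\in\mathbb Z/N$. Then $i$ is constant on every arc that contains no multiple of $1/N$, and $i(\theta+g/N)=i(\theta)+g$ for $g\in\mathbb Z/N$. Let $D_j$ be the interior of $\{z:c(i(\chi(z)))=j\}$. Then $D_0,D_1$ are disjoint and open. Choose $\delta\in(0,\varepsilon)$ such that all elements of $\chi(B(\delta))$ have distance less than $\frac1{3nN}$ from $0$.

Let $F$ and $j$ be given. First we move all points $\chi(f)$ away from the endpoints of the arcs. The at most $n$ open arcs of radius $\frac1{3n}$ about the points $-N\chi(f)$, $f\in F$, have total length at most $\frac23<1$. So there is $\beta\in[0,1)$ whose class has distance at least $\frac1{3n}$ from all points $-N\chi(f)$. Let $\alpha=\beta/N$, read in $\mathbb T$. Then $N(\chi(f)+\alpha)$ has distance at least $\frac1{3n}$ from $0$. Consequently $\chi(f)+\alpha$ has distance at least $\frac1{3nN}$ from every multiple $a/N$: if the distance were smaller, multiplying $\chi(f)+\alpha-a/N$ by $N$ would put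 $N(\chi(f)+\alpha)$ at distance less than $\frac1{3n}$ from $0$. So the open $\frac1{3nN}$-neighborhood of $\chi(f)+\alpha$ is an arc without multiples of $1/N$, and $i$ is constant on it, with value $i_f$ say.

Next we correct the colors. By Lemma B there is $g\in\mathbb Z/N$ with $c(i_f+g)=j$ for all $f\in F$. Then $i$ equals $i_f+g$ on the $\frac1{3nN}$-neighborhood of $\chi(f)+\alpha+g/N$. By the claim there is $x\in B(\varepsilon)$ with $\chi(x)=\alpha+g/N$. For $f\in F$ and $b\in B(\delta)$ the point $\chi(f+x+b)=\chi(f)+\alpha+g/N+\chi(b)$ lies in that neighborhood, so $c(i(\chi(f+x+b)))=j$. Thus the open set $F+x+B(\delta)$ is contained in $\{z:c(i(\chi(z)))=j\}$, and hence in its interior $D_j$. $\square$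

## 9. Thin sets

**Step 1: fixing the scales.** Put $\varepsilon_0=1$. Given $\varepsilon_k$, let $\delta_k\in(0,\varepsilon_k)$ and $D^k_0,D^k_1$ be given by Lemma C for $\varepsilon=\varepsilon_k$ and $n=(k+1)^2$, and put $\varepsilon_{k+1}=\delta_k/4$. Then $\varepsilon_{i+1}<\varepsilon_i/4$, and a geometric series gives
$$\sum_{i>k}\varepsilon_i\le\tfrac43\varepsilon_{k+1}=\tfrac{\delta_k}3.\tag{2}$$
So translations made after stage $k$, of sizes less than $\varepsilon_{k+1},\varepsilon_{k+2},\dots$, move points by at most $\delta_k/3$ in total. They stay within the room $\delta_k$ that Lemma C provides at stage $k$. The number $(k+1)^2$ is there because we shall need to move the sum of two sets, each of which looks like at most $k+1$ points.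

**Definition 5 (thin).** A set $T\in K(X)$ is thin if for each $k\in\omega$ there is a nonempty $F\subseteq E$ with $|F|\le k+1$ and $T\subseteq F+B(\delta_k/8)$.

*Example.* Singletons are thin. A pair $\{p,q\}$ with $|p-q|<\delta_0/16$ is thin: for $k=0$ take $e\in E$ with $|p-e|<\delta_0/16$, and for $k\ge1$ take one point of $E$ near each of $p,q$. A pair with $|p-q|\ge\delta_0/4$ is not thin, because the condition for $k=0$ puts both points within $\delta_0/8$ of a single $e$. If $X=\mathbb R$ with the usual metric, a thin set has Lebesgue measure at most $(k+1)\delta_k/4$ for every $k$. Since $\delta_k<\varepsilon_k\le4^{-k}$, it has measure $0$, so the obstruction of Section 6 is gone.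

The thin sets form a $G_\delta$ subset of $K(X)$: for fixed $k$ the condition defines a union of open sets $\{T:T\subseteq F+B(\delta_k/8)\}$. Nonempty compact subsets of thin sets are thin.

**Lemma D.** Every copy $C$ of $2^\omega$ in $X$ contains a thin copy of $2^\omega$.

*Proof.* We keep a few coordinates of $2^\omega$ free, so far apart that few free coordinates are visible at scale $\delta_k$. Let $h:2^\omega\to C$ be a homeomorphism. By uniform continuity choose $l_0<l_1<\dots$ such that for each $k$ and each $s\in2^{l_k}$ the $h$-image of the basic clopen set $[s]$ has diameter less than $\delta_k/16$. Let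
$$P=\{y\in2^\omega:y(i)=0\text{ unless }i=l_{2^{m+1}}\text{ for some }m\in\omega\}.$$
This is a copy of $2^\omega$. The coordinates $i<l_k$ that are free in $P$ are the $l_{2^{m+1}}$ with $2^{m+1}<k$. So the number of restrictions $y|l_k$, $y\in P$, is $2^p$ with $p=|\{m\in\omega:2^{m+1}<k\}|$. If $p\ge1$, then $m=p-1$ is the largest element of this set, so $2^p<k$. If $p=0$, then $2^p=1$. In both cases $2^p\le k+1$. So $h(P)$ is covered by at most $k+1$ nonempty sets of diameter less than $\delta_k/16$. Take a point in each of them and some $e\in E$ at distance less than $\delta_k/16$ from it; then the set lies in $e+B(\delta_k/8)$. Thus $h(P)$ is thin, and it is a copy of $2^\omega$ contained in $C$. $\square$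

## 10. Two thin copies with almost disjoint difference sets

We now build the substitutes for the vertical and the horizontal direction. Since $X$ is not discrete, we can choose $g_m\ne0$ in $X$ with $|g_{m+1}|<|g_m|/4$ for all $m\in\omega$. All series $\sum e_mg_m$ with $e\in\{-1,0,1\}^\omega$ converge, by completeness. If $e$ is not identically $0$, then $\sum e_mg_m\ne0$. Indeed, let $m$ be minimal with $e_m\neq0$. Then
$$\Big|\sum_{i>m}e_ig_i\Big|\le\sum_{i>m}|g_i|\le\tfrac13|g_m|<|g_m|=|e_mg_m|,$$
so the terms after $e_mg_m$ cannot cancel it. Put
$$K_1'=\Big\{\sum a_mg_{2m}:a\in2^\omega\Big\},\qquad K_2'=\Big\{\sum a_mg_{2m+1}:a\in2^\omega\Big\}.$$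
The maps $a\mapsto\sum a_mg_{2m}$ and $a\mapsto\sum a_mg_{2m+1}$ are continuous, by uniform convergence. They are injective, because the difference of two values is a series with coefficients in $\{-1,0,1\}$. So $K_1'$ and $K_2'$ are copies of $2^\omega$. If $\sum e_mg_{2m}=\sum e'_mg_{2m+1}$ with coefficients in $\{-1,0,1\}$, then the difference is a series of the above kind with value $0$, so all coefficients are $0$. Hence $(K_1'-K_1')\cap(K_2'-K_2')=\{0\}$. By Lemma D let $K_i\subseteq K_i'$ be thin copies of $2^\omega$. Then
$$(K_1-K_1)\cap(K_2-K_2)=\{0\}.\tag{3}$$

*Example.* In $X=\mathbb R$ with the usual metric and $g_m=5^{-m}$, the set $K_1'$ consists of the sums $\sum a_m25^{-m}$ and $K_2'$ of the sums $\frac15\sum a_m25^{-m}$, $a\in2^\omega$. So even the line, which has no product structure, has two directions in this sense.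

## 11. Translations that write a name on $T+K$

Fix $i\in\{1,2\}$ and write $K=K_i$. The analogue of $\mathcal G$ is
$$\mathcal T=\mathcal T_i=\{T\in K(X):T\text{ thin},\ (T-T)\cap(K-K)=\{0\}\}.$$
The second condition says that every translate of $K$ meets $T$ in at most one point: if $\kappa+z$ and $\kappa'+z$ are in $T$, their difference is in $(T-T)\cap(K-K)$, and conversely if $0\ne t-t'=\kappa-\kappa'$, then $K+(t-\kappa)$ contains both $t$ and $t'$.

One more change is needed. In Section 5 the digits depended only on the first coordinate, so they were constant along vertical fibers, and two points of $A_1$ on the same fiber showed the same name. Here the digits are given by the sets $D^k_j$, which know nothing of the direction $K$. Two points $a,a'$ of the same translate of $K$ need not show the same digits. But if $a-a'=\kappa-\kappa'$, then $a+\kappa'=a'+\kappa$ is one single point. So we write the name of $T$ not only on $T$ but on all of $T+K$.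

**Step 1: names.** The set $\mathcal T$ is Borel. Thinness is a $G_\delta$ condition. The negation of the second condition is
$$\bigcup_{m\ge1}\{T:\exists s,t\in T,\ |s-t|\ge1/m,\ s-t\in K-K\},$$
a countable union of sets that are closed by (F2), since $K-K$ is compact. By (F3) let $r:\mathcal T\to2^\omega$ be an injective Borel map.

**Step 2: finite approximations of $T+K$.** Since $K$ is thin, fix $H_k\subseteq E$ with $1\le|H_k|\le k+1$ and $K\subseteq H_k+B(\delta_k/8)$. For $T\in\mathcal T$ let $F_k(T)$ be the first nonempty finite $F\subseteq E$, in a fixed enumeration of all such sets, with $|F|\le k+1$ and $T\subseteq F+B(\delta_k/8)$. The map $T\mapsto F_k(T)$ has countably many values and is Borel: $F_k(T)=F$ means that $T$ lies in one open set of the form in (F1) and outside finitely many others. Let $G_k=G_k(T)=F_k(T)+H_k$. Then $1\le|G_k|\le(k+1)^2$ and $T+K\subseteq G_k+B(\delta_k/4)$.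

**Step 3: writing the digits.** Inductively let $x_k=x_k(T)$ be the first $e\in E$, in a fixed enumeration, with
$$|e|<\varepsilon_k,\qquad (G_k+x_0+\dots+x_{k-1})+e+B(\delta_k)\subseteq D^k_{r(T)(k)}.$$
It exists by the choice of $\delta_k$ and $D^k_0,D^k_1$ from Lemma C, applied to the set $G_k+x_0+\dots+x_{k-1}$, which has at most $(k+1)^2$ points. Since $x_k(T)$ depends only on $F_0(T),\dots,F_k(T)$ and the first $k+1$ digits of $r(T)$, it is a Borel function of $T$ with countably many values. The series $x(T)=\sum_kx_k(T)$ converges by (2) and completeness. The map $T\mapsto x(T)$ is a pointwise limit of Borel maps, so it is Borel.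

**Claim.** $q+x(T)\in D^k_{r(T)(k)}$ for all $T\in\mathcal T$, $q\in T+K$, $k\in\omega$.

*Proof.* Write $q=g+b$ with $g\in G_k$ and $|b|<\delta_k/4$. Then
$$q+x(T)=g+x_0+\dots+x_k+\Big(b+\sum_{l>k}x_l\Big),$$
and by (2) the bracket has norm less than $\delta_k/4+\delta_k/3<\delta_k$. So $q+x(T)$ lies in $(G_k+x_0+\dots+x_{k-1})+x_k+B(\delta_k)\subseteq D^k_{r(T)(k)}$. $\square$

**Step 4: reading the name.** We have
$$\text{if }T,T'\in\mathcal T,\ q\in T+K,\ q'\in T'+K,\ q+x(T)=q'+x(T'),\text{ then }T=T'.\tag{4}$$
Indeed, by the Claim the common point lies in $D^k_{r(T)(k)}\cap D^k_{r(T')(k)}$ for every $k$. Since $D^k_0\cap D^k_1=\emptyset$, we get $r(T)(k)=r(T')(k)$ for every $k$, and $T=T'$ because $r$ is injective.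

## 12. The sets $A_1$ and $A_2$ are Borel and Haar-1

Still with $i$ fixed and $K=K_i$, let
$$A_i=\bigcup_{T\in\mathcal T}(T+x(T)).$$

**Step 1: $A_i$ is Borel.** It is the image of the Borel set $\{(T,t):T\in\mathcal T,\ t\in T\}$ under the Borel map $(T,t)\mapsto t+x(T)$. This map is injective: suppose $t+x(T)=t'+x(T')$. Add any $\kappa\in K$ to both sides. Then (4) applies with $q=t+\kappa$ and $q'=t'+\kappa$ and gives $T=T'$, hence $t=t'$. By (F4), $A_i$ is Borel.

**Step 2: $A_i$ is Haar-1, with witness $K_i$ and hull $A_i$.** Let $z\in X$ and $a,a'\in(K+z)\cap A_i$. Write
$$a=t+x(T)=\kappa+z,\qquad a'=t'+x(T')=\kappa'+z$$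
with $t\in T\in\mathcal T$, $t'\in T'\in\mathcal T$ and $\kappa,\kappa'\in K$. Then $a-a'=\kappa-\kappa'$, so $a+\kappa'=a'+\kappa$, that is,
$$(t+\kappa')+x(T)=(t'+\kappa)+x(T').$$
By (4), $T=T'$. Hence $x(T)=x(T')$ and $t-t'=a-a'=\kappa-\kappa'\in(T-T)\cap(K-K)=\{0\}$. So $a=a'$, and $|(K+z)\cap A_i|\le1$.

## 13. Every copy of $2^\omega$ is partly absorbed by $A_1\cup A_2$

It remains to show that the two classes $\mathcal T_1$ and $\mathcal T_2$ together reach into every copy. Let $C$ be any copy of $2^\omega$ in $X$.

**Step 1: choosing the direction.** Apply Lemma A to
$$R=\{(p,q)\in C^2:p-q\in K_1-K_1\}.$$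
It is closed because $K_1-K_1$ is compact, it is symmetric because $K_1-K_1=-(K_1-K_1)$, and it contains the diagonal. We get a copy $C'\subseteq C$ of $2^\omega$ such that one of the following holds.

* No two distinct points of $C'$ are $R$-related, that is, $(C'-C')\cap(K_1-K_1)=\{0\}$. Put $i=1$.
* $C'-C'\subseteq K_1-K_1$. Then $(C'-C')\cap(K_2-K_2)=\{0\}$ by (3). Put $i=2$.

**Step 2: passing to a thin set.** By Lemma D, $C'$ contains a thin copy $T$ of $2^\omega$. Since $T\subseteq C'$, also $(T-T)\cap(K_i-K_i)=\{0\}$, so $T\in\mathcal T_i$. Therefore $T+x_i(T)\subseteq A_i$, where $x_i(\cdot)$ denotes the function $x(\cdot)$ constructed in Section 11 for this $i$ (not the $i$-th summand of the series there). So $C$ contains the copy $T$, a translate of which lies in $A_1$ or in $A_2$.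

**Step 3: the union is not Haar-countable.** Let $B$ be any Borel hull of $A_1\cup A_2$. For the arbitrary copy $C$ above, $(C+x_i(T))\cap B\supseteq T+x_i(T)$ is uncountable. So no copy $C$ has only countable intersections of its translates with $B$, and $A_1\cup A_2$ is not Haar-countable. By Section 12 the sets $A_1$ and $A_2$ are Borel and Haar-1.

**Step 4: the families in between.** A family that contains all Haar-1 sets and consists of Haar-countable sets contains $A_1$ and $A_2$ but not $A_1\cup A_2$. So it is not closed under finite unions, and it is not an ideal. This applies to the Haar-$n$ sets, the Haar-finite sets and the Haar-countable sets, in every uncountable abelian Polish group, and completes the proof of Theorem 2. $\blacksquare$
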